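
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Determinants of $0/1$ matrices with at most two blocks of ones per row}


\begin{abstract}
A $0/1$ matrix has the $2$-consecutive ones property if the ones in each row form at most two
blocks of consecutive entries. A conjecture in a paper of Bruhn and Rautenbach says that the
determinant of such an $n\times n$ matrix is at most $4^{n/3}$ in absolute value. We disprove this:
there is a $12\times12$ example with determinant $\pm313$, while $4^{12/3}=256$, and the bound fails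
for every $n\ge 21$. We also show that the maximal determinant grows like $\kappa^{n}$ up to
subexponential factors, where
\[
1.7916\ldots=e^{2G/\pi}\le\kappa\le 2^{37/36}e^{-1/24}=1.9556\ldots
\]
and $G$ is Catalan's constant. The lower bound comes from a matrix that couples a square grid graph
to its planar dual; the upper bound is a quantitative improvement of Hadamard's inequality.
\end{abstract}

\section{Introduction}

A matrix $A\in\{0,1\}^{n\times n}$ has the \emph{$k$-consecutive ones property} if, with the columns
in their given order, the ones in every row form at most $k$ \emph{blocks}, that is, maximal runs of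
consecutive $1$-entries. How large can the determinant of such a matrix be?

For $k=1$ the answer is trivial, for a reason worth recalling. Subtract from each column its left
neighbor. This does not change the determinant, and a row whose ones formed at most one block now has
at most one entry $+1$ and at most one entry $-1$, the other entries being $0$. A square matrix with
such rows has determinant $0$ or $\pm1$: if some row has at most one nonzero entry, expand along it
and use induction; otherwise every row sums to zero and the matrix is singular.

For $k=2$ the same subtraction leaves up to four nonzero entries $\pm1$ in each row, with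
alternating signs, and the determinant can grow exponentially. Let
\[
D(n)=\max\bigl\{|\det A| : A\in\{0,1\}^{n\times n}\text{ has the $2$-consecutive ones property}\bigr\}.
\]
The $3\times3$ matrix with rows $110$, $011$, $101$ has determinant $2$, so block diagonal matrices
give $D(n)\ge 2^{n/3}$ when $3$ divides $n$. In the other direction, after the subtraction every row
has Euclidean norm at most $2$, so Hadamard's inequality gives
\begin{equation}\label{eq:hadamard}
D(n)\le 2^{n}.
\end{equation}
The true base thus lies between $2^{1/3}=1.259\ldots$ and $2$. A conjecture in \cite{BR} says that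
$D(n)\le 4^{n/3}$ for all $n$, that is, that the base $4^{1/3}=1.587\ldots$ suffices. This is false.

\begin{theorem}\label{thm:twelve}
$D(12)\ge 313>256=4^{12/3}$.
\end{theorem}

\begin{theorem}\label{thm:large}
$D(n)>4^{n/3}$ for every $n\ge21$.
\end{theorem}

\begin{theorem}\label{thm:kappa}
The limit $\kappa:=\lim_{n\to\infty}D(n)^{1/n}$ exists and equals $\sup_n D(n)^{1/n}$. Hence
$D(n)\le\kappa^{n}$ for all $n$, and $\kappa$ is the smallest base with this property. Moreover,
\[
1.7916\ldots=e^{2G/\pi}\ \le\ \kappa\ \le\ 2^{37/36}e^{-1/24}=1.9556\ldots,
\qquad G=\sum_{k\ge0}\frac{(-1)^k}{(2k+1)^2}.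
\]
In particular, every $n\times n$ matrix $A$ with the $2$-consecutive ones property satisfies
$|\det A|\le(2^{37/36}e^{-1/24})^{n}$.
\end{theorem}

We do not determine $\kappa$.

The whole paper works with the matrices obtained by subtracting columns; Section~\ref{sec:diff} sets
this up. Section~\ref{sec:circ} proves Theorems~\ref{thm:twelve} and~\ref{thm:large} with nearly
circulant matrices whose determinants come from a single cubic polynomial.
Section~\ref{sec:grid} proves the lower bound on $\kappa$ from spanning trees of square grids, and
Section~\ref{sec:upper} proves the upper bound.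

\section{Passing to differences}\label{sec:diff}

The column subtraction can be reversed, and this is how all our examples are built. We call a row
vector \emph{alternating} if its entries lie in $\{0,1,-1\}$, at most four of them are nonzero, and
the signs of the nonzero entries alternate from left to right.

\begin{lemma}\label{lem:diff}
If all rows of $B\in\{0,\pm1\}^{n\times n}$ are alternating, then $D(n)\ge|\det B|$.
\end{lemma}

\begin{proof}
Negating rows does not change $|\det B|$, so we may assume that the first nonzero entry of every
nonzero row is $+1$. Let $T$ be the upper triangular matrix with all entries on and above the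
diagonal equal to $1$, and let $A=BT$. Then $\det A=\det B$ and $A_{il}=\sum_{m\le l}B_{im}$. By
alternation these partial sums are $0$ or $1$. Each block of ones in row $i$ of $A$ begins at a $+1$
of $B$, and row $i$ of $B$ has at most two entries $+1$. So $A$ has the $2$-consecutive ones property.
\end{proof}

\begin{lemma}\label{lem:fekete}
$D(m+n)\ge D(m)D(n)$ for all $m,n\ge1$. Consequently $D$ is nondecreasing, and
$\lim_n D(n)^{1/n}$ exists, is finite, and equals $\sup_nD(n)^{1/n}$.
\end{lemma}

\begin{proof}
A block diagonal matrix whose two diagonal blocks have the $2$-consecutive ones property has that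
property too; this gives the inequality. Since $D(1)=1$, we get $D(n+1)\ge D(n)\ge1$. The sequence
$\log D(n)$ is superadditive, and Fekete's lemma says that $a_n/n\to\sup_n a_n/n$ for every
superadditive sequence $(a_n)$. The supremum is finite by \eqref{eq:hadamard}.
\end{proof}

\section{A circulant family}\label{sec:circ}

\subsection{One polynomial for all sizes}

The determinant of a circulant matrix is a product over roots of unity. If the nonzero entries of its
first row sit at fixed positions $0,1,2,4$, say, then that product involves one fixed
polynomial, and its growth with the size of the matrix is easy to control. The difficulty is that the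
signs must alternate \emph{in the column order}, while the polynomial used below has the sign pattern
$+,+,-,-$. The way out is to renumber rows and columns simultaneously by a multiplication modulo the
size $N$: this gives another circulant matrix with the same eigenvalues, but with the nonzero entries
in a different order.

Let us see this in the smallest case. Take $N=7$ and the circulant matrix with first row
\[
(1,\,-1,\,1,\,0,\,-1,\,0,\,0),
\]
whose entries $+1$ are at positions $0,2$ and whose entries $-1$ are at positions $1,4$; the signs
alternate. Modulo $7$ we have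
\[
0=0\cdot2,\qquad 2=1\cdot2,\qquad 4=2\cdot2,\qquad 1=4\cdot2 .
\]
So if $\omega$ is a $7$th root of unity and $t=\omega^2$, then the corresponding eigenvalue
$1-\omega+\omega^2-\omega^4$ equals $1+t-t^2-t^4$. Multiplication by $2$ modulo $7$ has turned the
positions $0,1,2,4$ with signs $+,+,-,-$ into the positions $0,2,4,1$, whose signs alternate in
increasing order.

In general, let $q\ge2$, $N=3q+1$ and $n=N-1=3q$. Since $4q=N+(q-1)$, multiplication by $q$ modulo $N$
sends $0,1,2,4$ to $0,q,2q,q-1$. Let $C$ be the $N\times N$ circulant matrix, with rows and columns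
indexed by $0,\dots,N-1$ modulo $N$, whose row $i$ has
\[
+1\text{ at } i,\ i+q,\qquad -1\text{ at } i+q-1,\ i+2q ,
\]
and zeros elsewhere. Its row sums vanish, so it is singular; let $B$ be $C$ without its last row and
last column.

All rows of $B$ are alternating. Indeed $0<q-1<q<2q<N$, so in the cyclic order starting at $i$ the
four signs in row $i$ of $C$ are $+,-,+,-$. Cutting the cycle between columns $N-1$ and $0$ leaves
$+,-,+,-$ or $-,+,-,+$, and deleting the last column removes at most the last of these signs. By
Lemma~\ref{lem:diff},
\begin{equation}\label{eq:DB}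
D(3q)\ge|\det B|.
\end{equation}

\subsection{The determinant}

The eigenvalues of $C$ will be values of
\[
1+t-t^2-t^4=(1-t)\,Q(t),\qquad Q(t)=t^3+t^2+2t+1 .
\]

\begin{lemma}\label{lem:Q}
There is exactly one real number $\mu>1$ with $\mu(\mu-1)^2=1$, and $\mu>1.754$. The roots of $Q$ are
$-1/\mu$ and two conjugate nonreal numbers $z,\bar z$ with $|z|^2=\mu$. In particular $Q$ has no root
on the unit circle.
\end{lemma}

\begin{proof}
The function $x(x-1)^2$ increases from $0$ to $\infty$ on $[1,\infty)$, so $\mu$ exists and is
unique, and $1.754\cdot0.754^2<1$ gives $\mu>1.754$. Since $Q'(t)=3t^2+2t+2>0$ for real $t$, and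
$Q(-1)=-1<0<1=Q(0)$, the polynomial $Q$ has exactly one real root $r$, which is simple, and
$r\in(-1,0)$. Put $m=-1/r>1$. Multiplying $Q(-1/m)=0$ by $m^3$ gives $m^3-2m^2+m-1=0$, that is,
$m(m-1)^2=1$; so $m=\mu$. The product of the roots is $rz\bar z=-1$, so $|z|^2=-1/r=\mu$.
\end{proof}

\begin{proposition}\label{prop:det}
For $q\ge2$ and $N=3q+1$,
\begin{equation}\label{eq:RN}
|\det B|=\frac{R_N}{5},\qquad
R_N=\Bigl|\prod_{t^N=1}Q(t)\Bigr|=\Bigl|\prod_{\zeta:\,Q(\zeta)=0}(1-\zeta^N)\Bigr| .
\end{equation}
\end{proposition}

\begin{proof}
Let $\omega=e^{2\pi i/N}$. The vectors $(\omega^{jk})_{0\le k<N}$, for $0\le j<N$, form an eigenbasis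
of $C$ with eigenvalues
\[
\lambda_j=1-\omega^{(q-1)j}+\omega^{qj}-\omega^{2qj}=1+t-t^2-t^4=(1-t)Q(t),\qquad t=\omega^{qj},
\]
because $t^4=\omega^{4qj}=\omega^{(q-1)j}$. Since $\gcd(q,3q+1)=1$, the number $t$ runs over all
$N$th roots of unity other than $1$ as $j$ runs over $1,\dots,N-1$. By Lemma~\ref{lem:Q},
$\lambda_j\ne0$ for $j\ne0$, while $\lambda_0=0$. So $C$ has rank $N-1$. All row and column sums of
$C$ vanish, hence $\ker C$ and $\ker C^{T}$ are both spanned by the all-ones vector.

The adjugate satisfies $C\operatorname{adj}C=(\operatorname{adj}C)\,C=0$. So the columns of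
$\operatorname{adj}C$ lie in $\ker C$ and its rows, transposed, in $\ker C^T$. Therefore all entries of
$\operatorname{adj}C$ are equal; the last diagonal entry shows that their common value is $\det B$.
The trace of $\operatorname{adj}C$ is the sum of the principal $(N-1)$-minors of $C$, which is the
elementary symmetric function of degree $N-1$ of the eigenvalues. As $\lambda_0=0$, this gives
\[
N\det B=\prod_{j\ne0}\lambda_j=\prod_{t^N=1,\,t\ne1}(1-t)\cdot\prod_{t^N=1,\,t\ne1}Q(t)
=N\prod_{t^N=1,\,t\ne1}Q(t),
\]
and $Q(1)=5$ gives $|\det B|=R_N/5$. The second expression for $R_N$ follows by writing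
$Q(t)=\prod_\zeta(t-\zeta)$ and using $\bigl|\prod_{t^N=1}(t-\zeta)\bigr|=|1-\zeta^N|$.
\end{proof}

\subsection{Small sizes and the counterexample}

To evaluate \eqref{eq:RN} we use the power sums $p_k=\sum_{Q(\zeta)=0}\zeta^k$ for $k\in\mathbb Z$.
The elementary symmetric functions of the roots of $Q$ are $-1,2,-1$. So
$p_0,p_1,p_2=3,-1,-3$, and $p_{-1}=2/(-1)=-2$, $p_{-2}=(-2)^2-2\cdot\frac{-1}{-1}=2$. Multiplying
$Q(\zeta)=0$ by powers of $\zeta$ gives
\[
p_k=-p_{k-1}-2p_{k-2}-p_{k-3},\qquad p_{-k}=-2p_{-(k-1)}-p_{-(k-2)}-p_{-(k-3)} .
\]
Running these recurrences yields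
\[
\begin{array}{c|rrrrrrrrrrr}
k & 3&4&5&6&7&8&9&10&11&12&13\\\hline
p_k& 2& 5& -6& -6& 13& 5& -25& 2& 43& -22& -66\\
p_{-k}& -5& 10& -17& 29& -51& 90& -158& 277& -486& 853& -1497
\end{array}
\]
The three numbers $\zeta^N$ have sum $p_N$ and product $(-1)^N$, and the sum of their reciprocals is
$p_{-N}$. So their second elementary symmetric function is $(-1)^Np_{-N}$, and
\[
\prod_\zeta(1-\zeta^N)=1-p_N+(-1)^Np_{-N}-(-1)^N .
\]
For $q=2,3,4$, that is, $N=7,10,13$, this gives
\[
1-13+51+1=40,\qquad 1-2+277-1=275,\qquad 1+66+1497+1=1565 ,
\]
and hence $|\det B|=8,\ 55,\ 313$. These are to be compared with $4^{q}=16,\ 64,\ 256$: the family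
starts below the conjectured bound and passes it at $q=4$.

\begin{proof}[Proof of Theorem~\ref{thm:twelve}]
For $q=4$ we have $n=12$ and $|\det B|=1565/5=313$; apply \eqref{eq:DB}.
\end{proof}

Carrying out the construction of Lemma~\ref{lem:diff} for $q=4$ gives a counterexample explicitly. The
rows of the $12\times12$ matrix $A$ are, read from left to right and then downwards,
\[
\begin{array}{lll}
\mathtt{111011110000}&\mathtt{011101111000}&\mathtt{001110111100}\\
\mathtt{000111011110}&\mathtt{000011101111}&\mathtt{111110001000}\\
\mathtt{011111000100}&\mathtt{001111100010}&\mathtt{000111110001}\\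
\mathtt{111100000111}&\mathtt{100001111100}&\mathtt{010000111110}
\end{array}
\]
Each row has two blocks of ones, and $|\det A|=313$.

\subsection{All $n\ge21$}

By Lemma~\ref{lem:Q} and \eqref{eq:RN}, $R_N=|1-(-1/\mu)^N|\,|1-z^N|^2$ with $|z|^2=\mu>1$. So
$R_N/\mu^N\to1$, and the family has growth rate $\mu>1.754$, which exceeds $4^{1/3}$. It remains to
make this effective and to fill in the sizes not divisible by $3$.

\begin{proof}[Proof of Theorem~\ref{thm:large}]
Put $x=\mu^{-N/2}\in(0,1)$. Then
\[
R_N\ge(1-\mu^{-N})(\mu^{N/2}-1)^2=\mu^N(1-x^2)(1-x)^2=\mu^N(1+x)(1-x)^3\ge\mu^N(1-3x),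
\]
where the last step uses $(1+x)(1-x)^3\ge(1-x)^3\ge1-3x$. If $q\ge7$, then $N\ge22$ and
$x<1.75^{-11}<1/470$, so $R_N\ge0.993\,\mu^N$. With \eqref{eq:DB}, \eqref{eq:RN} and $\mu>1.754$,
\[
D(3q)\ge\frac{0.993}{5}\cdot1.754^{3q+1}>0.348\cdot5.396^{\,q}=0.348\cdot1.349^{\,q}\cdot4^q ,
\]
since $1.754^3>5.396$. Now $1.349^q\ge1.349^7>8.1$, while $2^{4/3}/0.348<7.25$. Hence
$D(3q)>2^{4/3}\cdot4^q=4^{(3q+2)/3}$ for all $q\ge7$. Since $D$ is nondecreasing,
$D(3q+j)\ge D(3q)>4^{(3q+2)/3}\ge4^{(3q+j)/3}$ for $j=0,1,2$, and the numbers $3q+j$ with $q\ge7$ are
all the integers $n\ge21$.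
\end{proof}

\section{Spanning trees and the lower bound on $\kappa$}\label{sec:grid}

\subsection{The idea, and the case of one square}

We want $(\det B)^2=\det(B^TB)$ to be large. An alternating row with four nonzero entries sums to
zero. So the rows of this kind contribute to $B^TB$ a symmetric matrix with zero row sums, like the
Laplacian of a graph; a few further rows are needed to make $B$ nonsingular, and they can serve to
delete a row and a column of the Laplacian. What remains then counts spanning trees.

In an alternating row the first and fourth nonzero entries have opposite signs, and so have the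
second and third. This suggests letting each row record two pairs: an edge of a planar graph, with
signs $\pm$ at its ends, and the dual edge, with signs $\pm$ at the two faces beside it. If the
columns of the vertices are orthogonal to the columns of the faces, then $B^TB$ splits into the
Laplacian of the graph and that of its dual, and $|\det B|$ becomes a number of spanning trees. What
must be arranged is that, in one fixed order of all vertices and faces, the signs alternate in every
row. For the square grid a serpentine order does this.

We first write out a single square. Put its vertices at $(0,0),(2,0),(0,2),(2,2)$, the inner face at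
$(1,1)$, and one point outside each edge. We order the nine points as
\[
(-1,1);\ \ (0,0),(0,2);\ \ (1,3),(1,1),(1,-1);\ \ (2,0),(2,2);\ \ (3,1),
\]
level by level in the first coordinate, upward on even levels and downward on odd levels. Orient
horizontal edges to the right and vertical edges downward. In the row of an edge put $+1$ at its
tail, $-1$ at its head, $-1$ at the point on its left and $+1$ at the point on its right, as seen by a
traveler along the oriented edge:
\[
\begin{array}{r|rrrrrrrrr}
\text{left edge}&+&-&+&0&-&0&0&0&0\\
\text{bottom edge}&0&+&0&0&-&+&-&0&0\\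
\text{top edge}&0&0&+&-&+&0&0&-&0\\
\text{right edge}&0&0&0&0&+&0&-&+&-
\end{array}
\]
All four rows alternate. Now keep only the columns of $(0,2),(2,0),(2,2)$ and $(1,1)$, which drops
the outer points and one vertex. The result and its Gram matrix are
\[
B'=\begin{pmatrix}1&0&0&-1\\0&-1&0&-1\\1&0&-1&1\\0&-1&1&1\end{pmatrix},\qquad
B'^TB'=\begin{pmatrix}2&0&-1&0\\0&2&-1&0\\-1&-1&2&0\\0&0&0&4\end{pmatrix}.
\]
The first block is the Laplacian of a $4$-cycle without one vertex. The second is the Laplacian of
the dual graph, two vertices joined by four edges, without the outer face. Each has determinant $4$,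
the number of spanning trees of the $4$-cycle, so $|\det B'|=4$.

\subsection{The construction}

Let $m\ge2$, and let $G_m$ be the $m\times m$ grid graph drawn in the plane with vertices
$(2i,2j)$, $0\le i,j\le m-1$, two vertices being adjacent if their distance is $2$. The columns of
our matrix $B$ are indexed by the following points.
\begin{itemize}
\item The $m^2$ vertices of $G_m$.
\item The $(m-1)^2$ \emph{inner faces} $(2i+1,2j+1)$, $0\le i,j\le m-2$.
\item The $4(m-1)$ \emph{outer points} $(-1,2j+1)$, $(2m-1,2j+1)$, $(2i+1,-1)$, $(2i+1,2m-1)$,
$0\le i,j\le m-2$.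
\end{itemize}
Their number is $n=m^2+(m-1)^2+4(m-1)=2m^2+2m-3$. Order them by the first coordinate, the
\emph{level}; within an even level by increasing, and within an odd level by decreasing, second
coordinate.

Orient horizontal edges of $G_m$ to the right and vertical edges downward. The midpoint of an edge
has an inner face or an outer point at distance $1$ on either side. The row of the edge has four
nonzero entries:
\begin{equation}\label{eq:rule}
+1\text{ at the tail},\quad -1\text{ at the head},\quad
-1\text{ at the point on the left},\quad +1\text{ at the point on the right}.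
\end{equation}
Besides these $2m(m-1)$ edge rows, $B$ has a unit row $e_o$ for each outer point $o$ and one unit row
$e_{v_0}$ for a fixed vertex $v_0$. Altogether there are $2m(m-1)+4(m-1)+1=n$ rows.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\draw[dashed] (1,-1)--(1,1);
\draw[very thick,->] (0.12,0)--(1.88,0);
\fill (0,0) circle (2.2pt) (2,0) circle (2.2pt);
\draw[fill=white] (1,1) circle (2.2pt) (1,-1) circle (2.2pt);
\node[left] at (-0.1,0) {$1:\ +$};
\node[above] at (1,1.1) {$2:\ -$};
\node[below] at (1,-1.1) {$3:\ +$};
\node[right] at (2.1,0) {$4:\ -$};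
\begin{scope}[xshift=6cm]
\draw[dashed] (0,0)--(2,0);
\draw[very thick,->] (1,0.88)--(1,-0.88);
\fill (1,1) circle (2.2pt) (1,-1) circle (2.2pt);
\draw[fill=white] (0,0) circle (2.2pt) (2,0) circle (2.2pt);
\node[left] at (-0.1,0) {$1:\ +$};
\node[below] at (1,-1.1) {$2:\ -$};
\node[above] at (1,1.1) {$3:\ +$};
\node[right] at (2.1,0) {$4:\ -$};
\end{scope}
\end{tikzpicture}
\caption{The four nonzero entries in the row of a horizontal edge (left) and of a vertical edge
(right). Filled dots are vertices; open dots are inner faces or outer points. The numbers give the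
column order: levels run from left to right, odd levels are read downward and even levels upward.
The tail of the oriented edge and the point on its right get $+$, the head and the point on its left
get $-$; in column order the signs read $+,-,+,-$.}\label{fig:rows}
\end{figure}

\emph{The rows are alternating} (Figure~\ref{fig:rows}). For a horizontal edge, the tail lies on an
even level, the two side points on the next level, which is odd and read downward, and the head on
the level after that. So the column order is tail, left, right, head, with signs $+,-,+,-$. For a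
vertical edge, directed downward, the right-hand point is the western one, on an odd level; then come
the two ends on the next level, which is even and read upward, so the head comes before the tail; then
the left-hand point, to the east. The order is right, head, tail, left, again with signs $+,-,+,-$. So
Lemma~\ref{lem:diff} gives $D(n)\ge|\det B|$.

Expanding along the unit rows, $|\det B|=|\det B'|$, where $B'$ consists of the edge rows and of the
columns of the vertices other than $v_0$ and of the inner faces. It is square, since
$m^2-1+(m-1)^2=2m(m-1)$.

\begin{proposition}\label{prop:trees}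
Let $\tau(G_m)$ be the number of spanning trees of $G_m$. Then
\begin{equation}\label{eq:trees}
D(2m^2+2m-3)\ \ge\ |\det B'|=\tau(G_m)=
\prod_{i,j=1}^{m-1}\Bigl(4-2\cos\frac{\pi i}m-2\cos\frac{\pi j}m\Bigr).
\end{equation}
\end{proposition}

\begin{proof}
The inequality has just been shown. For the rest we consider columns restricted to the edge rows.

\emph{Vertex columns are orthogonal to face columns.} Regard a function $g$ on the oriented edges as a
flow. The inner product of $g$ with the column of a vertex $v$ is, by \eqref{eq:rule}, the sum of $g$
over the edges with tail $v$ minus the sum over the edges with head $v$, that is, the net outflow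
of $g$ at $v$. The negative of the column of an inner face $f$ has entry $+1$ at an edge with $f$ on
its left, $-1$ at an edge with $f$ on its right, and $0$ at other edges. This is one unit of
flow sent once counterclockwise around $f$, and its net outflow is zero at every vertex.

\emph{The two diagonal blocks of $B'^TB'$.} In each edge row the two vertex entries are $+1$ and
$-1$. So the vertex block is the Laplacian of $G_m$ with the row and column of $v_0$ removed. The
matrix--tree theorem says that, for a connected multigraph without loops, deleting one row and the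
corresponding column of the Laplacian leaves a matrix whose determinant is the number of spanning
trees. So this block has determinant $\tau(G_m)$.

Let $G_m^*$ be the planar dual. It has no loops, since every edge of $G_m$ has two different faces at
its sides. If we merge all outer points into one vertex, the outer face, then the side entries in an
edge row are $+1$ and $-1$ at the two ends of the dual edge. So the face block is the Laplacian of
$G_m^*$ with the row and column of the outer face removed, and its determinant is $\tau(G_m^*)$. For
a connected plane graph, taking the dual edges of the complement of a spanning tree is a bijection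
from the spanning trees of the graph to those of its dual; hence $\tau(G_m^*)=\tau(G_m)$. Therefore
$(\det B')^2=\tau(G_m)^2$.

\emph{The product formula.} Each inner face has four edges, and two inner faces that are neighbors
share exactly one edge. So the face block is $4I$ minus the adjacency matrix of the
$(m-1)\times(m-1)$ grid. That adjacency matrix is $P\otimes I+I\otimes P$, where $P$ is the adjacency
matrix of a path on $m-1$ vertices, with eigenvalues $2\cos(\pi i/m)$, $1\le i\le m-1$. This gives the
product in \eqref{eq:trees} as the determinant of the face block.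
\end{proof}

The change of direction between even and odd levels matters. If odd levels were read upward as well,
then alternation would force the left and right signs to be exchanged on horizontal edges but not on
vertical ones. A vertex $(a,b)$ and an inner face $(a+1,b+1)$ would then meet in two rows with both
products equal to $+1$, and orthogonality would be lost.

\subsection{Asymptotics}

\begin{proposition}\label{prop:lower}
$\kappa\ge e^{2G/\pi}$.
\end{proposition}

\begin{proof}
Let $f(x,y)=\log(4-2\cos x-2\cos y)$ on $[0,\pi]^2$. We have $f\le\log8$, and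
$2-2\cos x=4\sin^2\frac x2\ge4x^2/\pi^2$ gives $f(x,y)\ge\log\bigl(4(x^2+y^2)/\pi^2\bigr)$. So $f$ is
integrable. It increases in each variable; hence $f(\frac{\pi i}m,\frac{\pi j}m)$ is at least the
average of $f$ over the square of side $\pi/m$ having this point as its upper right corner. Summing over
$1\le i,j\le m-1$,
\[
\log\tau(G_m)\ge\frac{m^2}{\pi^2}\iint_{[0,\pi-\pi/m]^2}f
=m^2\Bigl(\frac1{\pi^2}\iint_{[0,\pi]^2}f+o(1)\Bigr).
\]

To evaluate the integral, let $a=\cosh s$ with $s>0$. Then $2a-2\cos y=e^{s}\,|1-e^{-s}e^{iy}|^2$,
and the mean of $\log|1-\rho e^{iy}|$ over a period is $0$ for $0\le\rho<1$, by the mean value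
property of harmonic functions. Since the integrand is even in $y$,
\[
\frac1\pi\int_0^\pi\log(2a-2\cos y)\,dy=s=\operatorname{arccosh}a\qquad(a>1).
\]
We take $a=2-\cos x=1+2\sin^2\frac x2$ with $x\in(0,\pi]$. As $\cosh2u=1+2\sinh^2u$, we have
$\operatorname{arccosh}a=2\operatorname{arcsinh}(\sin\frac x2)$. Hence
\[
\frac1{\pi^2}\iint_{[0,\pi]^2}f=\frac1\pi\int_0^\pi2\operatorname{arcsinh}\Bigl(\sin\frac x2\Bigr)dx
=\frac4\pi\int_0^{\pi/2}\operatorname{arcsinh}(\sin\theta)\,d\theta .
\]
The expansion $\operatorname{arcsinh}s=\sum_{k\ge0}(-1)^k\binom{2k}k4^{-k}\frac{s^{2k+1}}{2k+1}$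
converges uniformly on $[0,1]$, because its coefficients are $O(k^{-3/2})$. Integrating it term by
term with $\int_0^{\pi/2}\sin^{2k+1}\theta\,d\theta=\frac{4^k}{(2k+1)\binom{2k}k}$ gives
\[
\frac1{\pi^2}\iint_{[0,\pi]^2}f=\frac4\pi\sum_{k\ge0}\frac{(-1)^k}{(2k+1)^2}=\frac{4G}\pi .
\]
So, by Proposition~\ref{prop:trees}, $\log D(n)\ge m^2(4G/\pi+o(1))$ for $n=2m^2+2m-3\sim2m^2$, and
dividing by $n$ gives $\log\kappa\ge2G/\pi$.
\end{proof}

\section{The upper bound}\label{sec:upper}

\begin{theorem}\label{thm:upper}
Let $c=\frac{3-\log4}{9}$. If $A\in\{0,1\}^{n\times n}$ has the $2$-consecutive ones property, then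
$|\det A|\le(2e^{-c/8})^n=(2^{37/36}e^{-1/24})^n$.
\end{theorem}

The two expressions agree because $\frac c8=\frac1{24}-\frac{\log2}{36}$. Theorem~\ref{thm:kappa}
follows from Lemma~\ref{lem:fekete}, Proposition~\ref{prop:lower} and Theorem~\ref{thm:upper}.

\subsection{Why the base is below two}

Assume $\det A\ne0$. Set $A_{i,0}=A_{i,n+1}=0$, and let $B$ be the $n\times(n+1)$ matrix of
\emph{all} differences,
\[
B_{il}=A_{il}-A_{i,l-1},\qquad 1\le l\le n+1 .
\]
Every block in row $i$ of $A$ contributes $+1$ where it starts and $-1$ just after it ends, and
these positions are distinct. As $A$ has no zero row, each row of $B$ has two or four nonzero entries,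
at most two of each sign, and sums to $0$. The extra column is kept for the sake of this zero sum. Let
$M=B^TB$ and, for columns $u\ne v$,
\[
d_v=M_{vv},\qquad w_{uv}=-M_{uv},\qquad w_{uv}^+=\max(w_{uv},0),\qquad s_v=\sum_{u\ne v}w_{uv}^+ .
\]
Thus $d_v$ is the number of nonzero entries in column $v$, and $w_{uv}$ is an integer.

Hadamard's bound $2^n$ could be nearly attained only if $M$, with one row and column deleted, were
close to $4I$. But the rows of $B$ sum to zero, so $M\mathbf 1=0$, and the off-diagonal entries in
row $v$ of $M$ sum to $-d_v$. As they are integers, they cannot be spread out thinly. Here is a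
heuristic version of the argument. Pretend that $M$ is a nonsingular $n\times n$ matrix with
$d_v=4$ for all $v$, thus ignoring the deletion of a column. Then $\frac14M$ has unit diagonal, and
its eigenvalues will be seen to be at most $4$; for $0<x\le4$ we shall show
$\log x\le(x-1)-c(x-1)^2$. Summing this over the eigenvalues would give
\[
\log\det(\tfrac14M)\le-c\sum_{u\ne v}\frac{w_{uv}^2}{16}
\le-c\sum_{u\ne v}\frac{w_{uv}}{16}=-c\sum_v\frac{d_v}{16}=-\frac{cn}4 ,
\]
that is, $2\log|\det A|\le n\log4-\frac{cn}4$, which is the bound of Theorem~\ref{thm:upper}.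

For the actual proof we have to handle the deleted column and columns with $d_v\ne4$. The latter make
the weights $w_{uv}^2/(d_ud_v)$ uneven, but they are also wasteful: since $\sum_v d_v\le4n$ and
$\log$ is concave, they lose in Hadamard's inequality itself. We shall show that the second effect
outweighs the first.

\subsection{The ingredients}

\begin{lemma}\label{lem:M}
Let $\det A\ne0$, and let $v_0$ be any column of $B$. Let $\hat M$ be $M$ with row and column $v_0$
deleted, $\hat D=\operatorname{diag}(d_v)_{v\ne v_0}$ and $\hat N=\hat D^{-1/2}\hat M\hat D^{-1/2}$.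
\begin{enumerate}
\item[(i)] $\det\hat M=(\det A)^2$; moreover $d_v\ge1$ for every $v$, and $\sum_vd_v\le4n$.
\item[(ii)] $\sum_{u\ne v}w_{uv}=d_v$ and $d_v\le s_v\le2d_v$ for every $v$.
\item[(iii)] $\hat N$ has unit diagonal, and its eigenvalues lie in $(0,4]$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Deleting the last column of $B$ leaves a matrix obtained from $A$ by subtracting from each column
its left neighbor; its determinant is $\det A$. Since the columns of $B$ sum to the zero vector,
deleting any other column instead changes the determinant at most in sign. So $\hat M$ is the Gram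
matrix of a square matrix with determinant $\pm\det A$. If column $v$ were zero, then deleting a
different column would leave a singular matrix; hence $d_v\ge1$. Finally, $\sum_vd_v$ counts the
nonzero entries of $B$, at most four in each row.

(ii) The first equation is $M\mathbf 1=B^TB\mathbf 1=0$, and it implies $s_v\ge d_v$. Next, $w_{uv}$ is
the number of rows in which $u$ and $v$ carry opposite signs minus the number of rows in which they
carry equal signs, so $w_{uv}^+$ is at most the former number. Each of the $d_v$ rows with a nonzero
entry in column $v$ has at most two entries of the opposite sign. Summing over $u$ gives $s_v\le2d_v$.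

(iii) The diagonal is clear, and $\hat N$ is positive definite because it is a Gram matrix up to
scaling and $\det\hat M\ne0$. By the Cauchy--Schwarz inequality in each row $r$ of $B$,
\[
x^TMx=\sum_r\Bigl(\sum_vB_{rv}x_v\Bigr)^2\le\sum_r4\sum_{v:\,B_{rv}\ne0}x_v^2=4\sum_vd_vx_v^2 .
\]
Given $y\in\mathbb R^n$, indexed by the columns other than $v_0$, apply this to
$x=\hat D^{-1/2}y$, extended by $x_{v_0}=0$; it says $y^T\hat Ny\le4|y|^2$.
\end{proof}

\begin{lemma}\label{lem:log}
For $0<x\le4$ we have $\log x\le(x-1)-c(x-1)^2$.
\end{lemma}

\begin{proof}
For $y>-1$, substituting $u=sy$ gives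
$y-\log(1+y)=\int_0^y\frac{u}{1+u}\,du=y^2\int_0^1\frac{s}{1+sy}\,ds$. The last integral decreases in
$y$. So, with $y=x-1$, the ratio $\frac{x-1-\log x}{(x-1)^2}$ (understood as $\frac12$ at $x=1$) is at
least its value at $x=4$, which is $\frac{3-\log4}9=c$.
\end{proof}

Next we separate the two factors in $1/(d_ud_v)$. With $x=1/a$ and $y=1/b$, the tangent plane of $2xy$
at $x=y=\frac14$ is $\frac x2+\frac y2-\frac18$, and $2xy$ exceeds it by
$2(x-\frac14)(y-\frac14)$. This is negative if $x$ and $y$ lie on different sides of $\frac14$, so
each half of the tangent plane has to be capped.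

\begin{lemma}\label{lem:phi}
Let $\varphi(a)=\min\bigl(\frac1{16},\frac1{2a}-\frac1{16}\bigr)$ for $a>0$. Then
$\frac2{ab}\ge\varphi(a)+\varphi(b)$ for all $a,b>0$.
\end{lemma}

\begin{proof}
We have $\varphi(a)=\frac1{16}$ for $a\le4$ and $\varphi(a)=\frac1{2a}-\frac1{16}$ for $a\ge4$. If
$a,b\le4$, then $\frac2{ab}\ge\frac18$. If $a\le4\le b$, the right side is $\frac1{2b}\le\frac2{ab}$;
the case $b\le4\le a$ is the same with $a$ and $b$ exchanged. If $a,b\ge4$, the difference of the two
sides is $2(\frac1a-\frac14)(\frac1b-\frac14)\ge0$.
\end{proof}

The last ingredient compares what an unbalanced column loses in the concavity of $\log$ with what it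
can gain in the quadratic term. Define
\[
\psi(d)=\begin{cases}\frac d{16},&d\le4,\\[2pt]\frac12-\frac d{16},&4\le d\le8,\\[2pt]
1-\frac d8,&d>8.\end{cases}
\]
Thus $\psi(d)=d\,\varphi(d)$ for $d\le8$ and $\psi(d)=2d\,\varphi(d)$ for $d>8$.

\begin{lemma}\label{lem:psi}
For every integer $d\ge1$,
\[
\log d-c\,\psi(d)\le\log4+\frac{d-4}4-\frac c4 .
\]
\end{lemma}

\begin{proof}
Put $P(d)=\frac d4-1-\log\frac d4$. The claim is $P(d)\ge c\bigl(\frac14-\psi(d)\bigr)$, an equality
at $d=4$. The function $P$ is convex with $P(4)=0$, $P(3)>0.037$ and $P(5)>0.0268$. Therefore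
$P(d)\ge0.0268\,|d-4|$ for all integers $d\ge1$. On the other side, $c<0.1794$. If $d\le8$, then
$c(\frac14-\psi(d))=\frac c{16}|d-4|\le0.0113\,|d-4|$. If $d>8$, then
$c(\frac14-\psi(d))=\frac c8(d-6)\le\frac c8(d-4)\le0.0225\,(d-4)$. Both are at most $P(d)$.
\end{proof}

Here it matters that $d$ is an integer: near $d=4$ the function $P$ is quadratically small, whereas the
right side $c(\frac14-\psi(d))$ is linear in $|d-4|$.

\subsection{Conclusion}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
We may assume $\det A\ne0$. Fix a column $v_0$ and keep the notation of Lemma~\ref{lem:M}. Apply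
Lemma~\ref{lem:log} to the $n$ eigenvalues of $\hat N$ and add. Since $\hat N-I$ has trace $0$ and
its off-diagonal entries are $-w_{uv}/\sqrt{d_ud_v}$,
\begin{equation}\label{eq:spectral}
\log\det\hat N\le-c\sum_{u,v}\frac{w_{uv}^2}{d_ud_v}\le-c\sum_{u,v}\frac{w_{uv}^+}{d_ud_v},
\end{equation}
where the sums run over ordered pairs of distinct columns other than $v_0$. The second inequality uses
$w^2\ge w^+$ for integers $w$.

By Lemma~\ref{lem:phi} and the symmetry of $w_{uv}^+$,
\[
\sum_{u,v}\frac{w_{uv}^+}{d_ud_v}\ge\sum_{u,v}w_{uv}^+\,\frac{\varphi(d_u)+\varphi(d_v)}2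
=\sum_{v\ne v_0}\varphi(d_v)\bigl(s_v-w^+_{vv_0}\bigr).
\]
We bound each term from below, using $d_v\le s_v\le2d_v$. If $d_v\le8$, then
$0\le\varphi(d_v)\le\frac1{16}$, and the term is at least
$d_v\varphi(d_v)-\frac1{16}w^+_{vv_0}=\psi(d_v)-\frac1{16}w^+_{vv_0}$. If $d_v>8$, then
$\varphi(d_v)<0$, and $s_v-w^+_{vv_0}\le2d_v$ shows that the term is at least
$2d_v\varphi(d_v)=\psi(d_v)$. Since $\sum_{v\ne v_0}w^+_{vv_0}=s_{v_0}\le2d_{v_0}$, altogether
\[
\sum_{u,v}\frac{w_{uv}^+}{d_ud_v}\ge\sum_{v\ne v_0}\psi(d_v)-\frac{d_{v_0}}8 .
\]
Now $(\det A)^2=\det\hat M=\det\hat N\prod_{v\ne v_0}d_v$. So \eqref{eq:spectral} and then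
Lemma~\ref{lem:psi}, applied to the $n$ columns $v\ne v_0$, give
\begin{align*}
2\log|\det A|&\le\sum_{v\ne v_0}\bigl(\log d_v-c\,\psi(d_v)\bigr)+\frac{c\,d_{v_0}}8\\
&\le n\Bigl(\log4-\frac c4\Bigr)+\frac14\Bigl(\sum_{v}d_v-d_{v_0}-4n\Bigr)+\frac{c\,d_{v_0}}8\\
&\le n\Bigl(\log4-\frac c4\Bigr).
\end{align*}
The last step uses $\sum_vd_v\le4n$ and $\frac c8<\frac14$: the error from deleting $v_0$ is paid for
by the nonzero entries lost with that column. Hence $|\det A|\le(2e^{-c/8})^n$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{BR}
Henning Bruhn and Dieter Rautenbach, \emph{Maximal determinants of combinatorial matrices},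
arXiv:1711.09935 (2017).
\end{thebibliography}

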